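# Occasional steering saves a power of $n$ in the cover time of every graph

## 1. Almost linear on paths, stars and complete graphs

A walker moves on a finite connected graph $G$ with $n$ vertices. At each step, with probability $1-\varepsilon$, it moves to a uniformly random neighbor. With probability $\varepsilon$ we choose the neighbor, using everything that has happened so far. How fast can we make it visit every vertex?

**Definition (steered walk).** A *bias function* $\varphi$ assigns to each finite walk $(v_0,\dots,v_t)$ in $G$ a probability distribution on the neighborhood $N(v_t)$. For $\varepsilon\in[0,1]$ and $x\in V(G)$, the *$\varepsilon$-biased random walk under $\varphi$ started at $x$* has $X_0=x$; for each $i$, $X_{i+1}$ is a uniformly random neighbor of $X_i$ with probability $1-\varepsilon$, and otherwise it is drawn from $\varphi(X_0,\dots,X_i)$. The cover time $\tau_{\varphi,x}(\varepsilon)$ is the first time at which every vertex has been visited, and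
$$T(G,\varepsilon)=\inf_\varphi\max_{x\in V(G)}\mathbb E[\tau_{\varphi,x}(\varepsilon)].$$

One bias function must serve all starting points, but it sees the whole walk, including its start.

The first guess is optimistic. A fixed fraction of the steps is ours, so we should always be able to push the walk to new vertices, and the cover time should be linear in $n$ up to lower-order factors. Simple cases agree.

*The path $0,1,\dots,n-1$.* Steer toward $0$ until $0$ is visited, then toward $n-1$. At an interior vertex the step goes in the chosen direction with probability $\frac{1-\varepsilon}2+\varepsilon=\frac{1+\varepsilon}2$, so the distance to the target drops by $\varepsilon$ in expectation; at the wrong end it drops by $1$. Each of the two phases takes expected time at most $(n-1)/\varepsilon$, so $T\le 2(n-1)/\varepsilon$.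

*The complete graph.* Steer to an unvisited vertex. Each step finds a new vertex with probability at least $\varepsilon$, so $T\le (n-1)/\varepsilon$.

*The star.* At the center, steer to an unvisited leaf. Every second step starts at the center and finds a new leaf with probability at least $\varepsilon$, so $T\le 1+2(n-1)/\varepsilon$.

## 2. Doubling layers push the exponent toward 2

The guess is false. We look for a graph in which the uniform step moves away from a target with a strong drift, everywhere and for a long time. Take three layers of $1$, $2$ and $4$ vertices, with consecutive layers completely joined. A vertex of the middle layer has one neighbor below and four above, so even with the best steering it goes down with probability only $p=\varepsilon+\frac{1-\varepsilon}{5}=\frac{1+4\varepsilon}{5}$. From the top layer, each two-step attempt reaches the bottom with probability $p$, so the expected hitting time is $2/p=10/(1+4\varepsilon)$. With more layers the difficulties multiply.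

**Proposition 1.** For $0<\varepsilon<\frac38$ and every $n\ge7$ there is a connected $n$-vertex graph $G$ in which, under every bias function, some vertex has expected hitting time from some start at least $\frac1{64}n^{2-\log_2\frac{1+4\varepsilon}{1-\varepsilon}}$. In particular
$$T(G,\varepsilon)\ge\tfrac1{64}n^{2-\log_2\frac{1+4\varepsilon}{1-\varepsilon}}\ge\tfrac1{64}n^{2-7.22\,\varepsilon/(1-\varepsilon)}.$$

**Proof.** Choose $k\ge2$ with $2^{k+1}-1\le n<2^{k+2}-1$. Take layers $0,\dots,k$, with $2^i$ vertices in layer $i$ for $i<k$ and the remaining $n-(2^k-1)\ge2^k$ vertices in layer $k$. Join consecutive layers completely.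

From layer $i$ with $1\le i\le k-1$ there are $2^{i-1}$ neighbors below and at least $2^{i+1}$ above, so a uniform step goes down with probability at most $\frac15$. Whatever the bias and the history, the probability of going down is at most $p=\frac{1+4\varepsilon}5$. Put
$$\rho=\frac{1-p}{p}=\frac{4(1-\varepsilon)}{1+4\varepsilon}.$$
Then $\rho<4$, and $\rho>1$ because $\varepsilon<\frac38$. If the conditional probability of going down is $p'\le p$, then, since $\rho>\rho^{-1}$,
$$p'\rho+(1-p')\rho^{-1}\le p\rho+(1-p)\rho^{-1}=(1-p)+p=1 .$$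
So $\rho^{-\text{layer}}$ is a supermartingale while the walk is in layers $1,\dots,k-1$. Start it in layer $k-1$ and stop it on reaching layer $0$ (value $1$) or layer $k$, or at a fixed time $t$. Letting $t\to\infty$, the conditional probability of reaching layer $0$ before layer $k$ is at most $\delta:=\rho^{-(k-1)}$.

Start in layer $k$. Each visit to layer $k$ is followed by a step to layer $k-1$ and an attempt to reach layer $0$ before returning to layer $k$; given the past, it succeeds with probability at most $\delta$. Let $A_m$ be the event that none of the first $m$ attempts succeeds (an attempt that never takes place, or never ends, does not succeed). Then $\Pr(A_{m+1})\ge\Pr(A_m)-\delta\Pr(A_m)$, so $\Pr(A_m)\ge(1-\delta)^m$. On $A_m$ the hitting time $\tau$ of layer $0$ is at least $m+1$: it is infinite, or at least $m+1$ attempts were made, each using at least one step. Hence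
$$\mathbb E\tau\ge\sum_{m\ge0}\Pr(\tau\ge m+1)\ge\sum_{m\ge0}(1-\delta)^m=\rho^{k-1}.$$
As $\rho\le4$ and $2^k>n/4$,
$$\rho^{k-1}\ge\tfrac14(2^k)^{\log_2\rho}\ge\tfrac14\Bigl(\frac n4\Bigr)^{\log_2\rho}=\tfrac14\rho^{-2}n^{\log_2\rho}\ge\tfrac1{64}n^{\log_2\rho},$$
and $\log_2\rho=2-\log_2\frac{1+4\varepsilon}{1-\varepsilon}$. Layer $0$ is a single vertex, and covering takes at least as long as hitting it. Finally $\log_2\frac{1+4\varepsilon}{1-\varepsilon}=\log_2\bigl(1+\frac{5\varepsilon}{1-\varepsilon}\bigr)\le\frac5{\ln2}\cdot\frac\varepsilon{1-\varepsilon}$ and $\frac5{\ln 2}<7.22$. $\square$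

The exponent exceeds $1$ as soon as $\frac{1+4\varepsilon}{1-\varepsilon}<2$, that is, for $\varepsilon<\frac16$. For $\varepsilon=\frac1{100}$ it is above $1.92$.

## 3. A saving proportional to $\varepsilon$ in the exponent, on every graph

The problem is taken from Boris Bukh and Quentin Dubroff, "Faster random walks via infrequent steering", arXiv:2605.18712 (2026). It recalls two facts for fixed $\varepsilon\in(0,1]$: (a) every connected $n$-vertex graph has $T(G,\varepsilon)<n^{2+o(1)}$; (b) for every sufficiently large $n$ some connected $n$-vertex graph has $T(G,\varepsilon)>\frac1{256}n^{2-100\varepsilon}$. The question is whether (b) is essentially sharp: is there $c>0$ such that for every fixed $\varepsilon\in(0,1]$ all connected $n$-vertex graphs with $n\ge n_0(\varepsilon)$ satisfy $T(G,\varepsilon)<n^{2-c\varepsilon}$? The answer is yes, with any $c<\frac13$. Throughout, $\log$ is the natural logarithm.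

**Theorem 2.** There is an absolute $n_0$ such that for all $n\ge n_0$, all $\varepsilon\in(0,1]$ with $n^{\varepsilon/(1+2\varepsilon)}\ge300\log n$, and every connected $n$-vertex graph $G$,
$$T(G,\varepsilon)\le3\cdot10^6\,\varepsilon^{-2}(\log n)^6\,n^{2-\frac{\varepsilon}{1+2\varepsilon}} .$$

**Corollary 3.** For every $c<\frac13$ and every fixed $\varepsilon\in(0,1]$ there is $n_0(\varepsilon)$ with $T(G,\varepsilon)<n^{2-c\varepsilon}$ for all connected $G$ with $n\ge n_0(\varepsilon)$ vertices. Moreover, for $n\ge n_1$ (absolute), $T(G,\varepsilon)<n^{2-\varepsilon/4}$ uniformly for $\frac{120\log\log n}{\log n}\le\varepsilon\le1$.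

**Proof of Corollary 3 from Theorem 2.** On $(0,1]$ we have $\frac{\varepsilon}{1+2\varepsilon}\ge\frac\varepsilon3$. For fixed $\varepsilon$ and large $n$ the hypothesis of Theorem 2 holds and $3\cdot10^6\varepsilon^{-2}(\log n)^6<n^{(1/3-c)\varepsilon}$, so $T(G,\varepsilon)<n^{2-\varepsilon/3+(1/3-c)\varepsilon}=n^{2-c\varepsilon}$.

In the uniform range, $n^{\varepsilon/(1+2\varepsilon)}\ge n^{\varepsilon/3}\ge(\log n)^{40}\ge300\log n$ for large $n$. Also $\varepsilon\ge1/\log n$, so the prefactor is at most $3\cdot10^6(\log n)^8$. Finally $n^{\varepsilon/3-\varepsilon/4}=n^{\varepsilon/12}\ge(\log n)^{10}$, which exceeds $3\cdot10^6(\log n)^8$ for large $n$. $\square$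

For a single target more is saved.

**Theorem 4.** Under the hypotheses of Theorem 2, for every $v\in V(G)$ there is a bias function under which the expected hitting time of $v$ from every start is at most $4000\,\varepsilon^{-2}(\log n)^2\,n^{2-\frac{2\varepsilon}{1+2\varepsilon}}$.

By Proposition 1 and Theorem 2, for fixed small $\varepsilon$ the worst-case exponent of $T(G,\varepsilon)$ lies between $2-\frac{7.22\,\varepsilon}{1-\varepsilon}-o(1)$ and $2-\frac{\varepsilon}{1+2\varepsilon}+o(1)$. So, as $\varepsilon\to0$, the best coefficient of $\varepsilon$ lies between $1$ and $5/\ln2<7.22$. The proof below does not determine it.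

The absolute $n_0$ is taken large enough for every "$n$ large" below; in particular $n\ge228$, so $\log n\ge2$.

## 4. Splitting the steering budget, and tolls on a network

**Which kernels we may use.** Suppose a history-dependent rule prescribes the law $Q$ of the next step, with $Q(z)\ge(1-\varepsilon)/\deg(X_t)$ for all $z\in N(X_t)$ and $Q=0$ elsewhere. Then $(Q-(1-\varepsilon)\,\mathrm{unif})/\varepsilon$ is a probability distribution on $N(X_t)$, and using it as the bias produces $Q$. Call such a rule *implementable*. On the path, "right with probability $\frac{1+\varepsilon}2$, left with probability $\frac{1-\varepsilon}2$" is implementable at interior vertices.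

We spend the budget in two unequal parts. Put
$$\varepsilon_1=\frac\varepsilon{\log n},\qquad\eta=\varepsilon-\varepsilon_1,\qquad\beta=1-\varepsilon_1 .$$
Since $\log n\ge2$, we have $\beta\ge\frac12$, $\eta\ge\frac\varepsilon2$, $0<\eta<1$, and $1-\eta=1-\varepsilon+\frac{\varepsilon}{\log n}\ge\frac1{\log n}$. If a kernel $P$ has $P(x,z)\ge\beta/\deg x$ for $z\sim x$, then for any $x^*\in N(x)$ the law $(1-\eta)P(x,\cdot)+\eta\delta_{x^*}$ is at least $(1-\eta)(1-\varepsilon_1)/\deg x\ge(1-\varepsilon)/\deg x$ on $N(x)$, hence implementable. The small part $\varepsilon_1$ bends the uniform walk into a convenient reversible chain; the large part $\eta$ is for jumps to a chosen neighbor.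

**Optional stopping.** Suppose a Markov chain on a finite set and a function $\Phi$ satisfy $\mathbb E_x\Phi(X_1)\le\Phi(x)-1$ for all $x\notin U$. Then $\mathbb E_x[\tau_U\wedge t]\le\Phi(x)-\mathbb E_x\Phi(X_{\tau_U\wedge t})$. The right side is bounded in $t$, so $\mathbb E_x\tau_U<\infty$, and $t\to\infty$ gives $\mathbb E_x\tau_U\le\Phi(x)-\mathbb E_x\Phi(X_{\tau_U})$.

**Networks.** Let $w>0$ be weights on the edges of $G$, put $w(x)=\sum_{z\sim x}w(xz)$, and let $P(x,z)=w(xz)/w(x)$. Expected numbers of visits are described by voltages (Lyons–Peres, *Probability on Trees and Networks*, Prop. 2.1). We need only the following, with a direct proof.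

**Lemma 5.** Let $B\subset V$ be nonempty and $x\notin B$, and let $G_B(x,z)$ be the expected number of times $s<\tau_B$ with $X_s=z$, for the chain $P$ started at $x$. If $x$ is joined to $B$ by a path whose edges have weights $w_1,\dots,w_l$, then $G_B(x,z)\le w(z)\sum_{i=1}^l\frac1{w_i}$ for all $z$.

**Proof.** As $G$ is finite and connected, all these numbers are finite. Put $v(z)=G_B(x,z)/w(z)$, so $v=0$ on $B$.

*The maximum of $v$ is at $x$.* For $z\notin B$ reverse each trajectory from $x$ to $z$ that avoids $B$. Since $w(a)P(a,b)=w(b)P(b,a)$, this gives $w(x)G_B(x,z)=w(z)G_B(z,x)$. Hence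
$$v(z)=\frac{G_B(z,x)}{w(x)}=\frac{\Pr_z(\tau_x<\tau_B)\,G_B(x,x)}{w(x)}\le v(x).$$

*Across an edge $ab$, $v$ changes by at most $1/w(ab)$.* For $z\notin B$, decomposing visits by the previous position gives $G_B(x,z)=\mathbf 1\{z=x\}+\sum_{z'}G_B(x,z')P(z',z)$, that is,
$$\sum_{z'\sim z}w(zz')\bigl(v(z)-v(z')\bigr)=\mathbf 1\{z=x\}.$$
Let $v(a)>v(b)$ and $A=\{z:v(z)\ge v(a)\}$. Then $x\in A$, $b\notin A$, and $A\cap B=\emptyset$ because $v=0\le v(b)<v(a)$ on $B$. Sum the identity over $z\in A$. Edges inside $A$ cancel, so the terms $w(zz')(v(z)-v(z'))$ over edges with $z\in A$, $z'\notin A$ add up to $1$. They are all positive, and one of them is $w(ab)(v(a)-v(b))$, so this is at most $1$.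

Adding along the path from $x$ to $B$, where $v=0$, gives $v(x)\le\sum1/w_i$. $\square$

**Tolls.** Charge the walk $q(x)=n/\deg x$ at each visit to $x$. As $q\ge1$, the total toll bounds the time. With unit weights, $\sum_xw(x)q(x)=n^2$, each vertex contributing exactly $n$. This is already the scale of (a). The reason for tolls larger than $1$ at low degrees will appear in Section 5.

**Lemma 6.** Fix $v$, let $d(x)=d(x,v)$, take $w(xz)=\beta^{\min(d(x),d(z))}$, and let $e(x)=\mathbb E^P_x\bigl[\sum_{0\le s<\tau_v}q(X_s)\bigr]$. Then $P(x,z)\ge\beta/\deg x$ for $z\sim x$, and $e(x)\le n^2/\varepsilon_1$ for every $x$.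

**Proof.** If $d(x)=j\ge1$, the edges at $x$ have weight $\beta^{j-1}$ or $\beta^j$; at $v$ all have weight $1$. So $P(x,z)\ge\beta/\deg x$, and $w(z)\le\deg(z)\beta^{d(z)-1}$ when $d(z)\ge1$.

Let $d(x)=j\ge1$ and $B=\{d\le j-1\}$. The vertex $x$ has an edge of weight $\beta^{j-1}$ to $B$. By Lemma 5 the expected number of visits to $z$ (necessarily with $d(z)\ge j$) before $\tau_B$ is at most $w(z)\beta^{-(j-1)}\le\deg(z)\beta^{d(z)-j}$. So the expected toll until the level drops to $j-1$ is at most $n\sum_{d(z)\ge j}\beta^{d(z)-j}$. Summing over levels,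
$$e(x)\le n\sum_z\ \sum_{1\le j\le d(z)}\beta^{d(z)-j}\le n\cdot n\cdot\frac1{1-\beta}=\frac{n^2}{\varepsilon_1}.\qquad\square$$

## 5. Direct drift, and the flat vertices where it stalls

By Lemma 6 the chain $P$ alone, which uses only $\varepsilon_1$ of the budget, hits $v$ in expected time at most $e(x)\le n^2\log n/\varepsilon$. We still have $\eta$ to spend, and the sensible plan is to jump to the neighbor $x^*$ with the smallest value of $y=e$. We have $\mathbb E_Py(X_1)=y(x)-q(x)$ for $x\ne v$. With $Q=(1-\eta)P+\eta\delta_{x^*}$ and $M(x)=y(x)-y(x^*)$,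
$$\mathbb E_Qy(X_1)-y(x)\le-\eta M(x).$$
If $M(x)\ge L$ at every $x\ne v$, then $y/(\eta L)$ has drift at most $-1$, and a factor of about $L$ is saved.

The plan stalls exactly at vertices with $M(x)<L$, where no neighbor is much better. Here is a small example, with unit weights. Let $v$ be joined to all of a set $A$ of $m$ vertices, and let $A$ be completely joined to a set $D$ of $m$ vertices; $n=2m+1$. We claim $y=2n$ on $A$ and $y=2n+\frac nm$ on $D$. Check: from $D$ all steps lead to $A$, and $y(D)-q(D)=2n$ with $q(D)=n/m$. From $A$ the mean of $y$ after a step is $\frac{m}{m+1}(2n+\frac nm)=\frac{2nm+n}{m+1}=2n-\frac n{m+1}=y(A)-q(A)$. So $M=n/m<3$ on $D$. For $\lambda y$ to have drift $-1$ on $D$ we need $\lambda\ge m/n$, and then the bound $\lambda y$ on $D$ is at least $2m+1=n$. But the $Q$-walk goes from $D$ to $A$ in one step and from $A$ to $v$ with probability at least $\eta$, so it hits $v$ in expected time at most $2/\eta$.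

Two observations get past this.

First, flat vertices are few up to equivalence. The minimum of $y$ over neighbors is at most its mean, so $M(x)\ge q(x)=n/\deg x$. A vertex with $M(x)<L$ therefore has degree above $n/L$; this is what the tolls are for. There is room for only a few essentially different neighborhoods of that size, and two flat vertices sharing many neighbors must have nearby values of $y$. So the flat vertices have $y$-values in a small number of short windows. In the example all of $D$ has one neighborhood and one value.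

Second, the time that a steered walk spends in one window can be bounded by a nonlinear function of its progress past the window. The next section supplies that function.

## 6. Best-neighbor steering makes $p^{1-\eta}$ a submartingale

Let $p\ge0$ measure progress, and suppose $P$ does not decrease it on average. Under $Q$, which jumps to the best neighbor with probability $\eta$, even the concave function $p^{1-\eta}$ does not decrease on average. As an example, let $p=1$ move to $0$ or $2$ with probability $\frac12$ each under $P$. Under $Q$ the mean of $p^{1-\eta}$ becomes $\bigl(\eta+\frac{1-\eta}2\bigr)2^{1-\eta}=(1+\eta)2^{-\eta}$, which is at least $1$, since $2^\eta\le1+\eta$ on $[0,1]$ by convexity.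

In the covering argument each new vertex will carry its own additive cost, so we need a bounded function. We follow $p^{1-\eta}$ up to a cutoff $P_0>0$ and its tangent beyond it; later we subtract the linear part. Let
$$\kappa=(1-\eta)P_0^{-\eta},\qquad\psi(p)=\begin{cases}p^{1-\eta},&0\le p\le P_0,\\P_0^{1-\eta}+\kappa(p-P_0),&p\ge P_0.\end{cases}$$
Then $\psi$ is $C^1$ on $(0,\infty)$, increasing, concave, and $\psi(0)=0$.

**Lemma 7.** Let $Z\ge0$ take finitely many values, with maximum value $m$. Then $\eta\psi(m)+(1-\eta)\mathbb E\psi(Z)\ge\psi(\mathbb EZ)$.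

**Proof.** If $m=0$ both sides are $0$. Otherwise let $t=\mathbb EZ/m\in[0,1]$. By concavity and $\psi(0)=0$, $\psi(Z)\ge\frac Zm\psi(m)$. So the left side is at least $(\eta+(1-\eta)t)\psi(m)$, and weighted AM–GM gives $\eta\cdot1+(1-\eta)t\ge t^{1-\eta}$.

It remains to see that $t^{1-\eta}\psi(m)\ge\psi(tm)$. For $t=0$ this is clear. For $t>0$ it follows if $\psi(p)/p^{1-\eta}$ is nondecreasing. This ratio is $1$ for $p\le P_0$. For $p\ge P_0$ its derivative has the sign of $p\psi'(p)-(1-\eta)\psi(p)$. As $(1-\eta)P_0^{1-\eta}=\kappa P_0$, this equals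
$$\kappa p-\kappa P_0-(1-\eta)\kappa(p-P_0)=\eta\kappa(p-P_0)\ge0.\qquad\square$$

Put $\theta(p)=\psi(p)-\kappa p$. On $(0,P_0]$, $\theta'(p)=(1-\eta)(p^{-\eta}-P_0^{-\eta})\ge0$, and $\theta$ is constant on $[P_0,\infty)$ with value $P_0^{1-\eta}-\kappa P_0=\eta P_0^{1-\eta}$. Hence
$$0\le\theta\le\eta P_0^{1-\eta}.\tag{1}$$

## 7. One stage: hitting a set from a toll potential

**Lemma 8.** Let $G$ be connected with $n$ vertices. Let $P$ be a kernel with $P(x,z)\ge\beta/\deg x$ for $z\sim x$ and $P(x,z)=0$ otherwise. Let $\emptyset\ne U\subset V$, and let $y:V\to\mathbb R$ satisfy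
$$\sum_zP(x,z)y(z)\le y(x)-\frac n{\deg x}\qquad(x\notin U).\tag{2}$$
Let $x^*\in N(x)$ minimize $y$ over $N(x)$, and let $Q(x,\cdot)=(1-\eta)P(x,\cdot)+\eta\delta_{x^*}$. Let $L\ge1$ and
$$J=1+\log_2L,\quad\ell=76L^2,\quad P_0=3\ell(4JL)^{1/\eta},\quad\lambda=\frac2{\eta L},\quad B=\frac{\eta P_0}{(1-\eta)L}.$$
Then the $Q$-walk from any $x\notin U$, with $\tau=\tau_U$, satisfies
$$\mathbb E_x[\tau]\le\lambda\bigl(y(x)-\mathbb E_x\,y(X_\tau)\bigr)+B .$$

Here $\lambda y$ pays for the non-flat steps, and $B$ is the price of the windows. Note that $\lambda$ and $B$ depend neither on $U$ nor on $y$.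

**Step 1: flat vertices and their classes.** We sort the bad vertices by degree. For $x\notin U$ let $M(x)=y(x)-y(x^*)$. A minimum is at most a mean, so (2) gives $M(x)\ge n/\deg x\ge1$. Call $x\notin U$ *flat* if $M(x)<L$; then $n/\deg x<L$. A flat $x$ has class $j\ge0$ if $2^j\le n/\deg x<2^{j+1}$. Then $2^j<L$ and
$$\frac n{2^{j+1}}<\deg x\le\frac n{2^j}.$$
At most $J$ classes occur. Let $F_j$ be the set of flat vertices of class $j$.

**Step 2: few anchors.** We pick representatives of the neighborhoods. Let $m_j=n4^{-j}/36$, and let $S_j\subset F_j$ be a maximal subset in which any two distinct members have fewer than $m_j$ common neighbors. We claim $|S_j|<2^{j+2}$. Otherwise take $2^{j+2}$ members. By Bonferroni's inequality the union of their neighborhoods has size greater than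
$$2^{j+2}\cdot\frac n{2^{j+1}}-\frac{(2^{j+2})^2}2\,m_j=2n-\frac{8n}{36}>n,$$
a contradiction. In the example of Section 5, with $L\ge3$ and $L\le 2n$, the flat vertices are those of $D$. They have class $1$ and any two of them share $m\ge n/144$ neighbors, so $S_1$ is a single vertex.

**Step 3: every flat vertex has $y$ close to the value at an anchor.** We show that each $x\in F_j$ has some $a(x)\in S_j$ with $|y(x)-y(a(x))|\le\ell$. If $x\in S_j$, take $a(x)=x$. Otherwise, by maximality, some $a\in S_j$ has at least $m_j$ common neighbors with $x$.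

Let $Y=y(X_1)$ with $X_1\sim P(x,\cdot)$. Since $\mathbb EY\le y(x)$ and $Y\ge y(x)-M(x)\ge y(x)-L$,
$$\mathbb E(Y-y(x))_+\le\mathbb E(y(x)-Y)_+\le L .$$
Let $\nu$ be the number of $z\in N(x)$ with $y(z)>y(x)+s$. Each has probability at least $\beta/\deg x$, so $\frac\beta{\deg x}\nu s\le L$ and $\nu\le\frac{Ln2^{-j}}{\beta s}$. For $s=37\cdot2^jL/\beta$ this is $n4^{-j}/37<m_j$. Hence some common neighbor $z$ of $x$ and $a$ has $y(z)\le y(x)+s$. As $a$ is flat, $y(z)\ge y(a^*)>y(a)-L$. So $y(a)<y(x)+s+L$. Both vertices lie in $F_j$, so we may exchange them. With $2^j<L$ and $\beta\ge\frac12$,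
$$|y(x)-y(a)|<s+L\le74L^2+L\le\ell .$$

**Step 4: the potential.** We reward progress past each window. Let
$$A=\frac{(3\ell)^\eta}{1-\eta},\qquad c_j=2^{-j}A,\qquad p_a(x)=\bigl(y(a)+\ell-y(x)\bigr)_+,$$
$$\Phi(x)=\lambda y(x)-\sum_j\sum_{a\in S_j}c_j\,\theta(p_a(x)).$$
By Step 2, $\sum_j|S_j|c_j\le4AJ$. The cutoff $P_0$ was chosen so that $4J(3\ell/P_0)^\eta=\frac1L$. Therefore
$$\kappa\cdot4AJ=4J\Bigl(\frac{3\ell}{P_0}\Bigr)^\eta=\frac1L,\qquad4AJ\cdot\eta P_0^{1-\eta}=\frac{\eta P_0}{1-\eta}\cdot4J\Bigl(\frac{3\ell}{P_0}\Bigr)^\eta=B.\tag{3}$$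
By (1), $\lambda y-B\le\Phi\le\lambda y$.

**Step 5: the drift of one window term.** Let $x\notin U$ and fix an anchor $a$. Since $x^*$ minimizes $y$ over $N(x)$, it maximizes $p_a$ there, and $N(x)$ is the support of $P(x,\cdot)$. Lemma 7 with $Z=p_a(X_1)$, $X_1\sim P(x,\cdot)$, gives
$$\mathbb E_Q\psi(p_a(X_1))\ge\psi\bigl(\mathbb E_Pp_a(X_1)\bigr).$$
By convexity of $t\mapsto t_+$ and (2), $\mathbb E_Pp_a(X_1)\ge\bigl(y(a)+\ell-y(x)+\frac n{\deg x}\bigr)_+$. This is always at least $p_a(x)$. If $x\in F_j$ and $a=a(x)$, then $y(a)+\ell-y(x)\ge0$ by Step 3, so it is at least $p_a(x)+2^j$. Also $p_a(z)-p_a(x)\le(y(x)-y(z))_+\le M(x)$ for $z\sim x$. Hence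
$$\mathbb E_Q\theta(p_a(X_1))-\theta(p_a(x))\ge-\kappa M(x)+\mathbf 1\{x\in F_j,\,a=a(x)\}\bigl[\psi(p_a(x)+2^j)-\psi(p_a(x))\bigr].$$
In the flat case $p_a(x)\le2\ell$ by Step 3, and $2^j<L\le\ell$, so the interval from $p_a(x)$ to $p_a(x)+2^j$ lies in $[0,3\ell]$. Since $3\ell\le P_0$, $\psi'\ge(1-\eta)(3\ell)^{-\eta}$ there. So the bracket is at least $2^j(1-\eta)(3\ell)^{-\eta}=1/c_j$.

**Step 6: total drift.** By (2), $\mathbb E_Py(X_1)\le y(x)$, so $\mathbb E_Qy(X_1)-y(x)\le-\eta M(x)$. Combining this with Step 5 and (3), for $x\notin U$,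
$$\mathbb E_Q\Phi(X_1)-\Phi(x)\le-\lambda\eta M(x)+\frac1LM(x)-\mathbf 1\{x\text{ flat}\}=-\frac1LM(x)-\mathbf 1\{x\text{ flat}\}\le-1,$$
because $\lambda\eta=2/L$, and $M(x)\ge L$ when $x$ is not flat. Half of the steering gain $2M/L$ pays for the truncation at $P_0$; the other half is the drift at non-flat vertices.

**Step 7: stopping.** By optional stopping (Section 4),
$$\mathbb E_x\tau\le\Phi(x)-\mathbb E_x\Phi(X_\tau)\le\lambda y(x)-\lambda\,\mathbb E_xy(X_\tau)+B.\qquad\square$$

## 8. The choice of $L$, and hitting a single vertex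

In Lemma 8, $P_0=228\,L^{2+1/\eta}(4J)^{1/\eta}$. We choose $L$ so that $P_0$ stays below a prescribed power of $n$.

**Lemma 9.** Let $n\ge228$, $\varepsilon\in(0,1]$, $n^{\varepsilon/(1+2\varepsilon)}\ge300\log n$, $i\in\{1,2\}$, and
$$L=\Bigl(\frac{n^i}{228}\Bigr)^{\frac\eta{1+2\eta}}\bigl(4(1+\log_2n)\bigr)^{-\frac1{1+2\eta}}.$$
Then $1\le L\le n$, $P_0\le n^i$, and $\frac1L\le100\,e^i\,(\log n)\,n^{-\frac{i\varepsilon}{1+2\varepsilon}}$.

**Proof.** Since $\frac\eta{1+2\eta}\le\frac13$, $L\le n^{i/3}\le n$. So $J\le1+\log_2n$. As $2+\frac1\eta=\frac{1+2\eta}\eta$,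
$$P_0\le228\cdot\frac{n^i}{228}\bigl(4(1+\log_2n)\bigr)^{-1/\eta}\bigl(4(1+\log_2n)\bigr)^{1/\eta}=n^i .$$
Next, $228^{1/3}<7$ and $28(1+\log_2n)\le100\log n$ give
$$L\ge\frac{n^{i\eta/(1+2\eta)}}{28(1+\log_2n)}\ge\frac{n^{i\eta/(1+2\eta)}}{100\log n}.$$
Further,
$$\frac\varepsilon{1+2\varepsilon}-\frac\eta{1+2\eta}=\frac{\varepsilon-\eta}{(1+2\varepsilon)(1+2\eta)}\le\varepsilon-\eta=\frac\varepsilon{\log n}\le\frac1{\log n},$$
so $n^{i\eta/(1+2\eta)}\ge e^{-i}n^{i\varepsilon/(1+2\varepsilon)}$. This is the last claim. It also gives $L\ge\frac{(300\log n)^i}{100e^i\log n}\ge1$. $\square$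

**Proof of Theorem 4.** Take $U=\{v\}$, $P$ and $e$ from Lemma 6, and $y=e$. Conditioning on the first step, (2) holds with equality off $v$. Also $y(v)=0$ and $y\le n^2/\varepsilon_1$. The kernel $Q$ is implementable, and Lemma 8 bounds the expected hitting time from any start by $\lambda n^2/\varepsilon_1+B$. Use Lemma 9 with $i=2$, so that $P_0\le n^2$. Since $\frac2{\eta\varepsilon_1}\le\frac{4\log n}{\varepsilon^2}$ and $\frac\eta{1-\eta}\le\log n\le\frac{\log n}{\varepsilon^2}$, the bound is at most
$$\frac{n^2}L\Bigl(\frac2{\eta\varepsilon_1}+\frac\eta{1-\eta}\Bigr)\le\frac{n^2}L\cdot\frac{5\log n}{\varepsilon^2}\le500e^2\,\varepsilon^{-2}(\log n)^2n^{2-\frac{2\varepsilon}{1+2\varepsilon}},$$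
and $500e^2<4000$. $\square$

## 9. Covering a set with a logarithmic potential

Hitting the vertices one after another in a fixed order would multiply the bound by $n$. Instead we aim at the whole set $U$ of unvisited vertices, and use a potential whose value just after $U$ is hit is exactly the starting value for the next stage. The main terms then telescope, and only $B$ is paid once per vertex. So here $P_0$ must be at most about $n$, while a single target allowed $n^2$.

**Lemma 10.** Let $P$ be the chain of a network with weights $w>0$ on $E(G)$, with $P(x,z)\ge\beta/\deg x$ for $z\sim x$. Let $q(x)=n/\deg x$, let $\emptyset\ne K\subset V$, and let $H>0$ be such that for all $x,u\in K$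
$$h_u(x):=\mathbb E^P_x\Bigl[\sum_{0\le s<\tau_u}q(X_s)\Bigr]\le H .$$
Let $L\ge1$, with $\lambda,B$ as in Lemma 8. Then for all $x_0,z\in K$ there is an implementable strategy which, started at $x_0$, covers $K$ and afterwards reaches $z$, in expected total time at most $2\lambda H\log(2|K|)+|K|B$.

**Step 1: separate the toll before reaching $K$.** The bound $H$ is available only on $K$, so we split
$$e(x)=\mathbb E^P_x\Bigl[\sum_{0\le s<\tau_K}q(X_s)\Bigr],\qquad g_u(x)=\mathbb E^P_x\bigl[h_u(X_{\tau_K})\bigr].$$
For $u\in K$ we have $\tau_K\le\tau_u$, so the strong Markov property gives $h_u=e+g_u$ on all of $V$. On $K$, $e=0$ and $g_u=h_u$. Everywhere $0\le g_u\le H$.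

**Step 2: the potential.** For $U\subset K$ put
$$y_U(x)=2H\log\Bigl(1+\frac{S(x)}H\Bigr)+e(x),\qquad S=S_U=\sum_{u\in U}g_u .$$
Then $y_U\ge0$. We check that $y_U$ satisfies (2) for $x\notin U\ne\emptyset$.

*Case $x\notin K$.* Here $\mathbb E_Pg_u(X_1)=g_u(x)$ and $\mathbb E_Pe(X_1)=e(x)-q(x)$. By Jensen's inequality for the logarithm, $\mathbb E_Py_U(X_1)\le y_U(x)-q(x)$.

*Case $x\in K\setminus U$.* For $u\in U$ we have $x\ne u$, so $\mathbb E_Ph_u(X_1)=h_u(x)-q(x)=g_u(x)-q(x)$. Hence
$$\mathbb E_Pg_u(X_1)=\mathbb E_Ph_u(X_1)-\mathbb E_Pe(X_1)=g_u(x)-\sigma,\qquad\sigma=q(x)+\mathbb E_Pe(X_1).$$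
Let $k=|U|$. Then $\mathbb E_PS(X_1)=S(x)-k\sigma\ge0$. Jensen's inequality, and $\log(1-t)\le-t$ with $t=\frac{k\sigma}{H+S(x)}<1$, give
$$\mathbb E_P\log\Bigl(1+\frac{S(X_1)}H\Bigr)\le\log\Bigl(1+\frac{S(x)-k\sigma}H\Bigr)\le\log\Bigl(1+\frac{S(x)}H\Bigr)-\frac{k\sigma}{H+S(x)}.$$
Since $S(x)\le kH$, we have $H+S(x)\le2kH$, and the last fraction is at least $\frac\sigma{2H}$. As $e(x)=0$,
$$\mathbb E_Py_U(X_1)\le y_U(x)-\sigma+\mathbb E_Pe(X_1)=y_U(x)-q(x).$$
More targets mean a larger sum $S$, but every summand drops by the same $\sigma$. The logarithm turns this into a drop independent of $k$.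

**Step 3: the strategy.** Put $U_0=K\setminus\{x_0\}$. In stage $i$, starting at $x_i\notin U_i\neq\emptyset$, run the kernel $Q$ of Lemma 8 for $(U_i,y_{U_i})$ until $U_i$ is hit, at $x_{i+1}$ say, and set $U_{i+1}=U_i\setminus\{x_{i+1}\}$. Given the past, stage $i$ takes expected time at most $\lambda\bigl(y_{U_i}(x_i)-\mathbb E\,y_{U_i}(x_{i+1})\bigr)+B$. Since $g_{x_{i+1}}(x_{i+1})=h_{x_{i+1}}(x_{i+1})=0$, we have $y_{U_i}(x_{i+1})=y_{U_{i+1}}(x_{i+1})$, so the bounds telescope. There are $|K|-1$ stages, and $S_{U_0}(x_0)\le(|K|-1)H$, so the expected time to cover $K$ is at most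
$$\lambda y_{U_0}(x_0)+(|K|-1)B\le2\lambda H\log|K|+(|K|-1)B .$$
If the walk is not at $z$ then, one more stage with $U=\{z\}$ starts at a vertex of $K$, where $y_{\{z\}}\le2H\log2$, and costs at most $2\lambda H\log2+B$. Adding the two bounds proves the lemma. $\square$

## 10. Random pieces with small diameter and a wide margin

Take $K=V$ with unit weights. The total toll is $\sum_xw(x)q(x)=n^2$, and by Lemma 5 and a path of length $d(x,u)$, $h_u(x)\le n^2d(x,u)$. If the diameter is comparable to $n$, this bound is of order $n^3$, too large. So we cut $G$ into pieces $K$ of small diameter and let the weights decay away from $K$. For the total toll to be about $n|C|$ rather than $n^2$, each $K$ needs a margin inside a set $C$, wide enough for the decay, and the sets $C$ must not overlap much.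

**Lemma 11.** Let $n$ be large, $r\ge1$ an integer, $G$ connected on $n$ vertices, and $\Delta=6(r+1)\log n$. There are pairs $(K_i,C_i)_{i\in I}$ with $\emptyset\ne K_i\subset C_i\subset V$, and $c_i\in K_i$, such that:

1. every vertex at distance at most $r$ from $K_i$ lies in $C_i$;
2. each $x\in K_i$ is joined to $c_i$ by a path inside $K_i$ of length at most $\Delta$;
3. every edge of $G$ has both ends in some $K_i$;
4. $\sum_i|C_i|\le7n\log n$.

On the path $0,\dots,n-1$ with $2r\le n-1$ intervals suffice. Let the $K_i$ be the sets $\{2ri,\dots,\min(2r(i+1),n-1)\}$ for $0\le i<\frac{n-1}{2r}$, let $c_i$ be the left end, and let $C_i$ be the set of vertices within distance $r$ of $K_i$. Properties 1 and 3 are clear, and in 2 the length is at most $2r\le\Delta$. There are at most $\frac n{2r}+1$ pieces, each with $|C_i|\le4r+1\le5r$, so $\sum|C_i|\le\frac52n+5r\le5n$. For general graphs we use random centers with random head starts.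

**Step 1: the construction.** Let $\mu=2r+2$, and let $(\delta_c)_{c\in V}$ be independent exponential variables with mean $\mu$. Put $s_c(u)=\delta_c-d(c,u)$; almost surely there are no ties between different $c$ at the same $u$. Let $C_c$ be the set of $u$ at which $s_c(u)$ is the largest of all $s_{c'}(u)$. Let $\mathrm{gap}(u)$ be the largest minus the second largest of the $s_{c'}(u)$, and let $K_c=\{u\in C_c:\mathrm{gap}(u)\ge2r\}$.

**Step 2: the margin.** Let $u\in K_c$ and $d(x,u)\le r$. Moving from $u$ to $x$ changes each $s_{c'}$ by at most $r$, so $s_c(x)-s_{c'}(x)\ge\mathrm{gap}(u)-2r\ge0$ for $c'\ne c$. As there are no ties, $x\in C_c$.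

**Step 3: the diameter.** Let $u\in K_c$, $u\ne c$, and let $x$ be the next vertex on a shortest path from $u$ to $c$. Then $s_c(x)=s_c(u)+1$ and $s_{c'}(x)\le s_{c'}(u)+1$, so the lead of $c$ does not shrink and $x\in K_c$. By iteration the whole path, including $c$, lies in $K_c$. Also $s_c(u)\ge s_u(u)=\delta_u\ge0$ gives $d(c,u)\le\delta_c$. Finally $\Pr(\max_c\delta_c>3\mu\log n)\le n\cdot n^{-3}=n^{-2}$, and $3\mu\log n=\Delta$.

**Step 4: a large gap is likely at each vertex.** Fix $u$. For each $c$ condition on $(\delta_{c'})_{c'\ne c}$ and let $t=d(c,u)+\max_{c'\ne c}s_{c'}(u)$. Then $c$ is the winner at $u$ if $\delta_c\ge t$ (up to a null event), and wins with gap at least $\mu$ if and only if $\delta_c\ge t+\mu$. We have $\Pr(\delta_c\ge t+\mu)\ge e^{-1}\Pr(\delta_c\ge t)$: for $t\ge0$ this is memorylessness, and for $t<0$ the left side is at least $\Pr(\delta_c\ge\mu)=e^{-1}$. Averaging and summing over $c$,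
$$\Pr(\mathrm{gap}(u)\ge2r+2)\ge e^{-1}\sum_c\Pr(u\in C_c)=e^{-1}.$$
If $u\in C_c$ has gap at least $2r+2$ and $x\sim u$, then $s_c(x)-s_{c'}(x)\ge2r$ for all $c'\ne c$, so $u,x\in K_c$. All edges at $u$ are then inside $K_c$.

**Step 5: repetition.** Repeat independently $\lceil6\log n\rceil$ times. A given $u$ never has gap at least $2r+2$ with probability at most $(1-1/e)^{6\log n}\le n^{-2.7}$, since $6\log(1-1/e)<-2.7$. The probability that some $u$ fails, or that $\max_c\delta_c>\Delta$ in some repetition, is at most $n^{-1.7}+\lceil6\log n\rceil n^{-2}<1$ for large $n$. Fix an outcome avoiding these events and ties, and take all nonempty $K_c$, with their $C_c$ and centers $c$, from all repetitions. Steps 2–4 give properties 1–3. In each repetition the sets $C_c$ partition $V$, so $\sum|C_i|\le\lceil6\log n\rceil n\le7n\log n$. $\square$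

## 11. Traversing the tree of pieces: proof of Theorem 2

Let $r=\lceil\log n/\varepsilon_1\rceil=\lceil(\log n)^2/\varepsilon\rceil$. Then $\Delta=6(r+1)\log n\le6\bigl(\frac{(\log n)^2}\varepsilon+2\bigr)\log n\le18(\log n)^3/\varepsilon$. Take the pairs of Lemma 11.

**Step 1: each piece satisfies the hypothesis of Lemma 10 with $H=4\Delta n|C|$.** For a pair $(K,C)$ let $d(x)=d(x,K)$ and $w(xz)=\beta^{\min(d(x),d(z))}$. If $d(x)=j\ge1$, the edges at $x$ have weight $\beta^{j-1}$ or $\beta^j$; if $d(x)=0$ all have weight $1$. So $P(x,z)\ge\beta/\deg x$, and $w(x)\le\deg(x)\beta^{(d(x)-1)_+}$.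

By property 1, $x\notin C$ implies $d(x)\ge r+1$. Also $\beta^r\le e^{-\varepsilon_1r}\le\frac1n$. Hence the total toll satisfies
$$\Gamma:=\sum_xq(x)w(x)\le n\sum_x\beta^{(d(x)-1)_+}\le n\bigl(|C|+n\beta^r\bigr)\le2n|C| .$$
Let $x,u\in K$ be distinct. By property 2 they are joined, through the center, by a walk of length at most $2\Delta$ inside $K$, which contains a path; all its edges have weight $1$. Lemma 5 with $B=\{u\}$ as target set bounds the expected number of visits to $z$ before $\tau_u$ by $2\Delta w(z)$. Therefore
$$h_u(x)\le\sum_zq(z)\cdot2\Delta w(z)=2\Delta\Gamma\le4\Delta n|C|=H .$$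

**Step 2: one bias function that runs all pieces.** The intersection graph of the sets $K_i$ is connected: join a vertex of one piece to a vertex of another by a path of $G$; by property 3 its edges lie in pieces, and pieces containing consecutive edges share a vertex, as do the first and last of them with the given two pieces. Property 3 also gives $\bigcup K_i=V$.

Given the start $x$, root a spanning tree of the intersection graph at a piece containing $x$. For each child $j$ of $i$ fix $z_j\in K_i\cap K_j$. Define $\mathrm{Proc}(i,s)$ for $s\in K_i$ as follows. Run the strategy of Lemma 10 for piece $i$ with $x_0=z=s$: cover $K_i$, then return to $s$. Whenever this process is for the first time (time $0$ included) at some $z_j$ with $j$ a child of $i$, pause it, run $\mathrm{Proc}(j,z_j)$, which ends at $z_j$, and resume. Several children with the same $z_j$ are processed successively.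

Since the strategy covers $K_i$, every $z_j$ is visited. So $\mathrm{Proc}(\mathrm{root},x)$ runs each piece exactly once and covers $V$. Each pause starts and ends at the same vertex, so the unpaused steps of a piece follow exactly its strategy from Lemma 10. The current action is a function of the walk so far, including its start, and every step is implementable (ties in the choice of $x^*$ are broken by a fixed order, and the bias after the end is arbitrary). Hence this is a single bias function.

**Step 3: adding up.** For every start, using $\log(2|K_i|)\le\log(2n)\le2\log n$ and $|K_i|\le|C_i|$,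
$$\mathbb E\tau\le\sum_i\bigl(2\lambda H_i\log(2|K_i|)+|K_i|B\bigr)\le\sum_i|C_i|\bigl(16\lambda\Delta n\log n+B\bigr),$$
where $H_i=4\Delta n|C_i|$. By property 4 and the values of $\lambda$ and $B$,
$$\mathbb E\tau\le7n\log n\Bigl(\frac{32\Delta n\log n}{\eta L}+\frac{\eta P_0}{(1-\eta)L}\Bigr).$$

**Step 4: balancing.** Up to logarithms and powers of $1/\varepsilon$ the two terms are $n^2/L$ and $nP_0/L$, with $P_0\approx L^{2+1/\eta}$. They balance at $P_0\approx n$, that is, $L\approx n^{\eta/(1+2\eta)}$. So use Lemma 9 with $i=1$: $P_0\le n$ and $\frac1L\le100e(\log n)n^{-\varepsilon/(1+2\varepsilon)}$. With $\eta\ge\frac\varepsilon2$,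
$$\frac{32\Delta\log n}\eta\le32\cdot\frac{18(\log n)^3}\varepsilon\cdot\log n\cdot\frac2\varepsilon=\frac{1152(\log n)^4}{\varepsilon^2},\qquad\frac\eta{1-\eta}\le\log n\le\frac{(\log n)^4}{\varepsilon^2}.$$
Therefore
$$T(G,\varepsilon)\le7n\log n\cdot\frac nL\cdot\frac{1153(\log n)^4}{\varepsilon^2}\le7\cdot1153\cdot100e\,\frac{(\log n)^6}{\varepsilon^2}\,n^{2-\frac\varepsilon{1+2\varepsilon}},$$
and $7\cdot1153\cdot100e<3\cdot10^6$. This proves Theorem 2, and with it Corollary 3. $\blacksquare$
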